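\title{Countably categorical Engel Lie algebras over $\mathbb{F}_p$ are nilpotent}

\begin{abstract}
We prove the Wilson conjecture for Lie algebras: for every prime $p$ and every $n\ge 1$, every $\omega$-categorical $n$-Engel Lie algebra over $\mathbb{F}_p$ is nilpotent. More generally, every $\omega$-categorical locally nilpotent Lie algebra over $\mathbb{F}_p$ is nilpotent. Both results follow from a theorem on modules: if a locally nilpotent Lie $\mathbb{F}_p$-algebra acts locally nilpotently on a module, and some group of automorphisms has finitely many orbits on tuples of each length, then the action is nilpotent. Apart from the Ryll-Nardzewski theorem and Zelmanov's theorem on Lie algebras with a polynomial identity, the proof is self-contained.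
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $L$ a Lie algebra over $\mathbb{F}_p$. Brackets are left-normed, $[x_1,\dots,x_m]=[[x_1,\dots,x_{m-1}],x_m]$. The lower central series is $\gamma_1(L)=L$, $\gamma_{m+1}(L)=[\gamma_m(L),L]$. The algebra $L$ is \emph{nilpotent} if $\gamma_{c+1}(L)=0$ for some $c$ (the least such $c$ is the \emph{class}), and \emph{locally nilpotent} if every finitely generated subalgebra is nilpotent. For $n\ge1$, it is \emph{$n$-Engel} if
\[
[x,\underbrace{y,\dots,y}_{n}]=0\qquad\text{for all }x,y\in L .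
\]
Nilpotence asks that all long brackets vanish; the Engel identity asks this only of brackets in which one element is repeated. A $1$-Engel algebra is abelian, and a finite-dimensional $n$-Engel algebra is nilpotent by Engel's theorem. In infinite dimension the converse fails.

\begin{example}\label{ex:trunc}
Let $A=\mathbb{F}_p[x_1,x_2,\dots]/(x_1^p,x_2^p,\dots)$ and let $V\subseteq A$ be the span of the $x_i$. Every $v=\sum\lambda_ix_i\in V$ has $v^p=\sum\lambda_i^px_i^p=0$. Let $L=A\oplus V$ with $[(a,u),(b,v)]=(av-bu,0)$, the semidirect product of the abelian algebra $V$ with its module $A$. All brackets lie in $A$, and $(b,v)$ acts on $A$ as multiplication by $v$. Hence $L$ is $(p+1)$-Engel. It is not nilpotent, because bracketing $1\in A$ with $x_1,\dots,x_N\in V$ gives $x_1\cdots x_N\ne0$. A subalgebra $B$ generated by $(b_1,v_1),\dots,(b_r,v_r)$ has class at most $r(p-1)+2$: we have $\gamma_2(B)\subseteq A$, and a product of more than $r(p-1)$ factors from $v_1,\dots,v_r$ contains some $v_i^p$.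
\end{example}

We ask whether a finiteness condition from model theory can replace finite dimension. Regard $L$ as a structure in the language of Lie rings. Its automorphisms are the additive bijections that preserve the bracket, and these are $\mathbb{F}_p$-linear. A countable structure is \emph{$\omega$-categorical} if its complete first-order theory has, up to isomorphism, a unique countable model. We use this notion only through the following theorem.

\medskip\noindent\textbf{The Ryll-Nardzewski theorem.} \emph{A countably infinite structure $M$ in a countable language is $\omega$-categorical if and only if $\operatorname{Aut}(M)$ has finitely many orbits on $M^r$ for every $r\ge1$.}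

\medskip
The orbit condition holds trivially for finite structures. It makes an infinite structure behave like a finite one in two ways: chains of $\operatorname{Aut}(M)$-invariant subsets are finite, and every numerical invariant of $r$-tuples is bounded. The algebra of Example~\ref{ex:trunc} violates the first property, since its lower central series never stabilizes. It is thus natural to guess that Engel's theorem survives. This guess is the Wilson conjecture for Lie algebras, posed in \cite{dElbee}, and we prove it.

\begin{theorem}\label{thm:main}
For every prime $p$ and every $n\ge1$, every $\omega$-categorical $n$-Engel Lie $\mathbb{F}_p$-algebra is nilpotent.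
\end{theorem}

The Engel identity is used only to obtain local nilpotence, through a theorem of Zelmanov. The statement behind Theorem~\ref{thm:main} is the following.

\begin{theorem}\label{thm:locnil}
For every prime $p$, every $\omega$-categorical locally nilpotent Lie $\mathbb{F}_p$-algebra is nilpotent.
\end{theorem}

The two finiteness properties above do not settle the matter at once. They show that the lower central series stabilizes, but possibly at a nonzero term. They show that the $r$-generated subalgebras have class at most some $c(r)$, but Example~\ref{ex:trunc} has such bounds too. Two more examples mark the limits of the theorems.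

\begin{example}\label{ex:limits}
Let $U$ be an $\mathbb{F}_p$-space of countably infinite dimension. The group $\operatorname{GL}(U)$ has finitely many orbits on $U^r$, because the orbit of a tuple is determined by its space of linear relations, a subspace of $\mathbb{F}_p^r$.
\begin{enumerate}
\item[(i)] Let $L=U\oplus\mathbb{F}_pb$ with $[U,U]=0$ and $[u,b]=u$. The group $\operatorname{GL}(U)$ acts by automorphisms fixing $b$, so $L$ is $\omega$-categorical. It is not nilpotent, as $[u,b,\dots,b]=u$. So $\omega$-categoricity alone is not enough.
\item[(ii)] Let $L_d$ be the finite algebra built as in Example~\ref{ex:trunc} from $d$ variables. The direct sum of $L_d$ with the abelian algebra $U$ is $\omega$-categorical and $(p+1)$-Engel, and its class exceeds $d(p-1)$ since $x_1^{p-1}\cdots x_d^{p-1}\neq0$. So for $n\ge p+1$ the class in Theorem~\ref{thm:main} is not bounded in terms of $n$ and $p$; any proof has to use the orbit counts of the given algebra.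
\end{enumerate}
\end{example}

We prove a statement about a Lie algebra $E$ acting on a module $W$ (Theorem~\ref{thm:module}), because the induction passes from $L$ to a subalgebra acting on a different space. Section~\ref{sec:triples} sets this up and derives Theorems~\ref{thm:main} and~\ref{thm:locnil}. Section~\ref{sec:abelian} treats abelian, and then solvable, $E$. Section~\ref{sec:principal} shows that an algebra whose principal ideals are nilpotent of bounded class is nilpotent; here the abelian case is applied to the centroid of a minimal counterexample. Section~\ref{sec:induction} reduces the general case to these two.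

\section{Admissible triples and the module theorem}\label{sec:triples}

All Lie algebras and modules are over $\mathbb{F}_p$. Modules are right modules: $wxy=(wx)y$ and $w[x,y]=wxy-wyx$. A Lie algebra is a module over itself by $w\cdot x=[w,x]$, the \emph{adjoint} module. For subspaces $W'\subseteq W$ and $X\subseteq E$, let $W'X^i$ be the span of all $wx_1\cdots x_i$ with $w\in W'$, $x_1,\dots,x_i\in X$. We say that $E$ \emph{acts nilpotently} on $W$ if $WE^N=0$ for some $N$. If $E$ acts nilpotently on each factor of a finite chain of submodules from $W$ to $0$, it acts nilpotently on $W$. We write $[r]=\{1,\dots,r\}$.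

We use the following standard facts. The term $\gamma_m(E)$ is spanned by the left-normed brackets of length $m$, and $[\gamma_a(E),\gamma_b(E)]\subseteq\gamma_{a+b}(E)$. If $I$ is an ideal of $E$, so is $\gamma_a(I)$. A bracket of $x_1,\dots,x_m$ acts on a module as a linear combination of the products $x_{\sigma(1)}\cdots x_{\sigma(m)}$, $\sigma\in S_m$. Finally, repeated use of $wcx=wxc+w[c,x]$ gives
\begin{equation}\label{eq:move}
wc_1\cdots c_ix=wxc_1\cdots c_i+\sum_{l=1}^{i}wc_1\cdots[c_l,x]\cdots c_i .
\end{equation}

\begin{definition}\label{def:triple}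
An \emph{admissible triple} $(E,W,G)$ consists of a Lie algebra $E$, an $E$-module $W$, and a group $G$ acting by automorphisms on $E$ and by linear automorphisms on $W$, with $(wx)^g=w^gx^g$, such that:
\begin{enumerate}
\item[(O)] $G$ has finitely many orbits on $E^a\times W^b$ for all $a,b\ge0$;
\item[(LN)] for every finite $F\subseteq E$ the subalgebra $\langle F\rangle$ is nilpotent, and for every $w\in W$ there is $j$ with $wx_1\cdots x_j=0$ for all $x_1,\dots,x_j\in F$.
\end{enumerate}
An \emph{admissible algebra} $(L,G)$ is a Lie algebra with a group action such that $(L,L,G)$, with the adjoint module, is an admissible triple.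
\end{definition}

In (LN) the same $j$ works for elements of $B=\langle F\rangle$: a product of $j$ elements of $B$ acts as a combination of words of length at least $j$ in $F$, so $wb_1\cdots b_j=0$ for all $b_i\in B$.

\begin{theorem}\label{thm:module}
For every admissible triple $(E,W,G)$ there is $N$ with $WE^N=0$.
\end{theorem}

The next lemma lists the ways in which (O) is used.

\begin{lemma}\label{lem:finite}
Let $(E,W,G)$ be an admissible triple.
\begin{enumerate}
\item[(a)] There are finitely many $G$-invariant subsets of $E$ and of $W$, so monotone chains of invariant subsets stabilize.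
\item[(b)] A function from $E^a\times W^b$ to the natural numbers that is constant on $G$-orbits is bounded.
\item[(c)] Let $c\in E^a\times W^b$, with stabilizer $G_c$. The number of $G_c$-orbits on $E^{a'}\times W^{b'}$ is at most the number of $G$-orbits on $E^{a+a'}\times W^{b+b'}$. So $(E,W,G_c)$ is admissible.
\item[(d)] Let $E_1\le E$ be a subalgebra, $I$ an ideal of $E_1$, and $W_2\le W_1\le W$ subspaces stable under $E_1$ with $W_1I\subseteq W_2$. If all of these are $G$-invariant, then $(E_1/I,W_1/W_2,G)$ is admissible.
\item[(e)] If $D\le E$ is a $G$-invariant subalgebra, then $(D,G)$ is an admissible algebra.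
\end{enumerate}
\end{lemma}

\begin{proof}
An invariant set is a union of orbits, which gives (a), and (b) is immediate. For (c), if $(c,d)^g=(c,d')$ then $g\in G_c$ and $d^g=d'$, so distinct $G_c$-orbits of tuples $d$ give distinct $G$-orbits of tuples $(c,d)$. For (d), the set $E_1^a\times W_1^b$ is a finite union of orbits and maps equivariantly onto $(E_1/I)^a\times(W_1/W_2)^b$; condition (LN) passes to subalgebras, submodules and quotients. For (e), condition (O) holds on $E^{a+b}$, and if $w\in D$ and $F\subseteq D$ is finite, then $\langle F,w\rangle$ is nilpotent, say of class $j$, so $[w,x_1,\dots,x_j]=0$ for $x_i\in F$.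
\end{proof}

Identities with a repeated variable will be turned into multilinear ones by the following formula, which holds in every characteristic.

\begin{lemma}[Linearization]\label{lem:lin}
Let $f\colon X^r\to Y$ be a multilinear map of vector spaces and $x_1,\dots,x_r\in X$. Put $x_S=\sum_{i\in S}x_i$ for $S\subseteq[r]$. Then
\[
\sum_{\sigma\in S_r}f(x_{\sigma(1)},\dots,x_{\sigma(r)})=\sum_{S\subseteq[r]}(-1)^{r-|S|}f(x_S,\dots,x_S).
\]
In particular, if $f(x,\dots,x)=0$ for all $x$, the left side vanishes.
\end{lemma}

\begin{proof}
Expand $f(x_S,\dots,x_S)=\sum_{\tau\colon[r]\to S}f(x_{\tau(1)},\dots,x_{\tau(r)})$. A map $\tau\colon[r]\to[r]$ with image $T$ occurs on the right with coefficient $\sum_{S\supseteq T}(-1)^{r-|S|}$, which is $1$ if $T=[r]$ and $0$ otherwise.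
\end{proof}

We now deduce the theorems of the introduction. A Lie algebra satisfies a \emph{nontrivial polynomial identity} if some nonzero element of the free Lie algebra over the ground field vanishes under all substitutions. An element $c$ is \emph{ad-nilpotent} if the map $x\mapsto[x,c]$ is nilpotent. A \emph{commutator} in $a_1,\dots,a_m$ is any iterated bracket of these elements.

\medskip\noindent\textbf{Zelmanov's theorem} (\cite{Zel92}; full proof in \cite{Zel17})\textbf{.} \emph{Let $L$ be a Lie algebra over a field, generated by finitely many elements $a_1,\dots,a_m$. If $L$ satisfies a nontrivial polynomial identity and every commutator in $a_1,\dots,a_m$ is ad-nilpotent, then $L$ is nilpotent.}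

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:locnil}, assuming Theorem~\ref{thm:module}]
Let $L$ be $\omega$-categorical and locally nilpotent, and let $G=\operatorname{Aut}(L)$. By the Ryll-Nardzewski theorem (trivially if $L$ is finite), $G$ has finitely many orbits on each $L^r$. Condition (LN) for the adjoint module holds as in Lemma~\ref{lem:finite}(e). So $(L,G)$ is an admissible algebra, and Theorem~\ref{thm:module} gives $\gamma_{N+1}(L)=LL^N=0$. This proves Theorem~\ref{thm:locnil}.

It remains to see that an $n$-Engel algebra is locally nilpotent. A finitely generated subalgebra $B$ is $n$-Engel, so all its elements are ad-nilpotent, and by Lemma~\ref{lem:lin} it satisfies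
\[
\sum_{\sigma\in S_n}[x,y_{\sigma(1)},\dots,y_{\sigma(n)}]=0 .
\]
This identity is nontrivial. Map the free Lie algebra to the free associative algebra on the same letters, with $[a,b]\mapsto ab-ba$. By induction on $n$, the only word beginning with $x$ in the image of $[x,y_{\sigma(1)},\dots,y_{\sigma(n)}]$ is $xy_{\sigma(1)}\cdots y_{\sigma(n)}$, with coefficient $1$. These words are distinct, so the image of the sum is nonzero. By Zelmanov's theorem $B$ is nilpotent.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:module} and uses no outside result.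

\section{Commuting operators and solvable algebras}\label{sec:abelian}

\begin{proposition}\label{prop:abelian}
If $(V,W,G)$ is an admissible triple with $V$ abelian, then $V$ acts nilpotently on $W$.
\end{proposition}

The chain $W\supseteq WV\supseteq WV^2\supseteq\cdots$ stabilizes, but (LN) does not force its last term to be zero. For instance, let the span of the derivations $\partial/\partial x_i$ act on the algebra $A$ of Example~\ref{ex:trunc}. This action lowers degrees, so (LN) holds, and yet every monomial $\mu$ equals $\partial(\mu x_i)/\partial x_i$ for a variable $x_i$ not occurring in $\mu$. So a long nonzero product $wv_1\cdots v_N$ must be played against (O) in another way. The difficulty is that this product involves $N+1$ parameters, while (O) bounds the length of invariant chains only for stabilizers of a \emph{bounded} number of elements. We therefore compress the product into two vectors $m,m'\in W$. They define a linear relation $\{(z,z'):mz=m'z'\}$ on $V$, and we iterate it starting from $0$: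
\begin{equation}\label{eq:chain}
R_0=0,\qquad R_i=\{z'\in V:\ mz=m'z'\text{ for some }z\in R_{i-1}\}.
\end{equation}
The $R_i$ are invariant under $G_{m,m'}$, and the aim is to make the chain long.

\begin{example}\label{ex:three}
Suppose that $\omega=wv_1v_2v_3y_1y_2y_3\neq0$ and $wv_i^2=wy_i^2=0$ for all $i$. Take
\[
m=w(v_2v_3y_2y_3+v_1v_3y_1y_3+v_1v_2y_1y_2),\qquad m'=w(v_1v_3y_2y_3+v_1v_2y_1y_3).
\]
Multiplying by $v_i$ kills every term that already contains $v_i$. With $\pi=v_1v_2v_3$ we get $m'v_1=0$, then $mv_1=w\pi y_2y_3=m'v_2$, then $mv_2=w\pi y_1y_3=m'v_3$. So $v_1\in R_1$, $v_2\in R_2$, $v_3\in R_3$. The $y_i$ certify that there is no shortcut. We have $m'y_1=wv_1v_3y_1y_2y_3=my_2$. If $v_3\in R_2$, there is $z$ with $m'z=0$ and $mz=m'v_3$, and then $0=m'zy_1=mzy_2=m'v_3y_2=\omega$, a contradiction.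
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:abelian}]
The elements of $V$ act by commuting operators. Suppose $WV^N\ne0$ for all $N$. Steps 1 and 2 produce arbitrarily long nonzero products with $wv_i^2=0$, and Step 3 generalizes Example~\ref{ex:three}.

\emph{Step 1: reduction to $v^p=0$.} By (LN), for each $(w,v)$ there is a least $s$ with $wv^{p^s}=0$, and by Lemma~\ref{lem:finite}(b) one $s$ works for all $(w,v)$. Let $i$ be the largest integer such that for every $N$ some product $wv_1^{p^i}\cdots v_N^{p^i}$ is nonzero; $i=0$ has this property, and no $i\ge s$ does. The map $v\mapsto v^{p^i}\in\operatorname{End}(W)$ is additive because the operators commute, and it is linear because $\lambda^p=\lambda$ in $\mathbb{F}_p$. So $w*v=wv^{p^i}$ is a new module structure. It is $G$-equivariant and satisfies (LN), since a $*$-word of length $j$ in $F$ is a word of length $jp^i$. Replace the action by $*$. Then $V$ still does not act nilpotently, but by the choice of $i$ there is $r$ such that all products $wv_1^p\cdots v_r^p$ vanish. The spans $W_j$ of the elements $wv_1^p\cdots v_j^p$ are $G$-invariant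 submodules with $W=W_0\supseteq\dots\supseteq W_r=0$, and $v^p=0$ on $W_j/W_{j+1}$. On some factor $V$ does not act nilpotently; replace $W$ by it, using Lemma~\ref{lem:finite}(d). Now $v^p=0$ on $W$ for all $v\in V$.

\emph{Step 2: long square-free products.} Let $W'_j$ be the submodule spanned by the elements $wv_1^{p-1}\cdots v_j^{p-1}$. On $W'_i/W'_{i+1}$ we have $v^{p-1}=0$ for all $v$, so Lemma~\ref{lem:lin} and commutativity give $(p-1)!\,v_1\cdots v_{p-1}=0$ there. As $(p-1)!\neq0$ in $\mathbb{F}_p$, the action on each factor is nilpotent. Therefore $W'_j\ne0$ for all $j$. Given $N$, choose $w_0v_1^{p-1}\cdots v_N^{p-1}\ne0$ and put $w=w_0v_1^{p-2}\cdots v_N^{p-2}$. Then $wv_1\cdots v_N\neq0$, and $wv_i^2=0$ because it contains the factor $v_i^p$.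

\emph{Step 3: the chain.} Let $j\ge2$, take $N=2j$, and name the vectors $v_1,\dots,v_j,y_1,\dots,y_j$. For $0\le k,l\le j$ put
\[
u_{k,l}=w\prod_{i\ne k}v_i\prod_{i\neq l}y_i ,
\]
the products running over $i\in[j]$; the index $0$ means that nothing is omitted, so $u_{0,0}\ne0$. For $k\ge1$ we have $u_{k,l}v_k=u_{0,l}$ and $u_{k,l}v_i=0$ if $i\ne k$. For $l\ge1$ we have $u_{k,l}y_l=u_{k,0}$ and $u_{k,l}y_i=0$ if $i\neq l$. Let
\[
m=\sum_{k=1}^ju_{k,k},\qquad m'=\sum_{k=2}^ju_{k,k-1}.
\]
Then $mv_i=u_{0,i}$ and $my_i=u_{i,0}$ for $1\le i\le j$, while $m'v_1=0$, and $m'v_{i+1}=u_{0,i}$ and $m'y_i=u_{i+1,0}$ for $1\le i<j$. Hence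
\begin{equation}\label{eq:shift}
m'v_1=0,\qquad m'v_{i+1}=mv_i,\qquad m'y_i=my_{i+1}\qquad(1\le i<j).
\end{equation}
Define $R_i$ by \eqref{eq:chain}. Since $0\in R_1$, and $R_{i-1}\subseteq R_i$ implies $R_i\subseteq R_{i+1}$, the chain ascends. The first two relations in \eqref{eq:shift} give $v_i\in R_i$ for $1\le i\le j$.

Suppose $v_j\in R_{j-1}$. Then there are $z_0=0,z_1,\dots,z_{j-1}=v_j$ with $mz_{i-1}=m'z_i$ for $1\le i\le j-1$. By the third relation in \eqref{eq:shift},
\[
m'z_iy_i=mz_{i-1}y_i=m'z_{i-1}y_{i-1}\qquad(2\le i\le j-1),
\]
so $m'v_jy_{j-1}=m'z_1y_1=mz_0y_1=0$. But $m'v_jy_{j-1}=u_{0,j-1}y_{j-1}=u_{0,0}\neq0$. Hence $R_{j-1}\ne R_j$. As $R_{i-1}=R_i$ implies $R_i=R_{i+1}$, all inclusions $R_0\subset R_1\subset\dots\subset R_j$ are strict, and $G_{m,m'}$ has at least $j$ orbits on $V$. By Lemma~\ref{lem:finite}(c), $j$ is at most the number of $G$-orbits on $V\times W^2$. Since $j$ was arbitrary, this contradicts (O).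
\end{proof}

\begin{corollary}\label{cor:solvable}
If $(E,W,G)$ is an admissible triple with $E$ solvable, then $E$ acts nilpotently on $W$.
\end{corollary}

\begin{proof}
Induct on the derived length, the case $E=0$ being trivial. The last nonzero term $A$ of the derived series is an abelian $G$-invariant ideal. By Proposition~\ref{prop:abelian} applied to $(A,W,G)$, we have $WA^r=0$ for some $r$. The subspaces $WA^i$ are $G$-invariant, and they are $E$-submodules by \eqref{eq:move}. The triples $(E/A,WA^i/WA^{i+1},G)$ are admissible, so $E$ acts nilpotently on each factor by induction.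
\end{proof}

\section{Algebras with nilpotent principal ideals}\label{sec:principal}

For $x\in L$ let $I_x$ be the ideal of $L$ generated by $x$.

\begin{proposition}\label{prop:principal}
Let $(L,G)$ be an admissible algebra and $k\ge1$. If $\gamma_{k+1}(I_x)=0$ for every $x\in L$, then $L$ is nilpotent.
\end{proposition}

Condition (O) cannot be dropped: in Example~\ref{ex:trunc} the elements of $I_{(b,v)}$ act on $A$ by multiples of $v$, so $\gamma_{p+2}(I_{(b,v)})\subseteq Av^p=0$. The plan is to pass to a section with no proper invariant ideals, to show that its centroid contains no nonzero nilpotent operator, and then to build such an operator from a multilinear identity.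

\subsection{$G$-simple algebras and their centroids}

Call an admissible algebra $(L,G)$ \emph{$G$-simple} if $L=[L,L]\ne0$ and the only $G$-invariant ideals of $L$ are $0$ and $L$. Its center $Z(L)$ is an invariant ideal, and $Z(L)\neq L$ as $[L,L]\neq0$; so $Z(L)=0$.

\begin{lemma}\label{lem:section}
If an admissible algebra $(L,G)$ is not nilpotent, there are a $G$-invariant ideal $P$ of $L$ and a $G$-invariant ideal $J$ of $P$ such that $(P/J,G)$ is $G$-simple.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:solvable} for the adjoint module, $L$ is not solvable. By Lemma~\ref{lem:finite}(a) the derived series stabilizes, at an invariant ideal $P=[P,P]\ne0$, and $P$ has a maximal proper invariant ideal $J$. The quotient $P/J$ is admissible by Lemma~\ref{lem:finite}(d), nonzero, and equal to its derived algebra.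
\end{proof}

The \emph{centroid} of $L$ is the associative algebra $\Gamma$ of linear maps $\theta\colon L\to L$ with $\theta[a,c]=[\theta a,c]$ for all $a,c\in L$. By antisymmetry also $\theta[a,c]=[a,\theta c]$. The group $G$ acts on $\Gamma$ by conjugation, so that $(\theta a)^g=\theta^ga^g$. In a $G$-simple algebra the elements of $\Gamma$ play the role of scalars.

\begin{lemma}\label{lem:centroid}
The centroid of a $G$-simple algebra has no nonzero nilpotent element.
\end{lemma}

\begin{proof}
For $\theta,\delta\in\Gamma$ we have $\theta\delta[a,c]=[\theta a,\delta c]=\delta\theta[a,c]$, so $\Gamma$ is commutative because $L=[L,L]$. Its nilpotent elements form a $G$-invariant ideal $\mathcal N$. Suppose $\mathcal N\ne0$. The span $\mathcal NL$ of all $\nu a$ is a nonzero invariant ideal of $L$, as $[\nu a,c]=\nu[a,c]$. So $\mathcal NL=L$, and $\mathcal N^rL=L$ for all $r$.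

We would like to apply Proposition~\ref{prop:abelian} to $\mathcal N$, but (O) says nothing about $\mathcal N$, which is not a subset of $L$. We move it into $L$ by evaluating at a point. Fix $\ell\in L$, and on the subspace $\mathcal N\ell=\{\nu\ell:\nu\in\mathcal N\}$ put $(\nu\ell)*(\mu\ell)=\nu\mu\ell$. If $\nu\ell=0$ then $\nu\mu\ell=\mu\nu\ell=0$, so $*$ is well defined; it is bilinear, commutative and associative. For $g\in G_\ell$ we have $(\nu\ell)^g=\nu^g\ell$, so $\mathcal N\ell$ is $G_\ell$-invariant and $*$ is $G_\ell$-equivariant. Let $V=W=\mathcal N\ell$, with $V$ an abelian Lie algebra acting on $W$ through $*$. Then $(V,W,G_\ell)$ is admissible: (O) follows from Lemma~\ref{lem:finite}(c), and (LN) holds because a long enough product of finitely many commuting nilpotent operators is zero. Proposition~\ref{prop:abelian} gives $R$ with $WV^R=0$, that is, $\mathcal N^{R+1}\ell=0$. The least such $R$ is constant on $G$-orbits of $\ell$, hence bounded. So $\mathcal N^{R+1}L=0$ for some $R$, contradicting $\mathcal N^{R+1}L=L\neq0$.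
\end{proof}

\subsection{Polynomial maps and symmetrization}

For $n\ge1$ let $\mathcal P_n$ be the span of the maps
\[
L^n\to L,\qquad (x_1,\dots,x_n)\mapsto\mu(x_1,\dots,x_n,c_1,\dots,c_d),
\]
where $d\ge0$, the \emph{parameters} $c_i$ are fixed elements of $L$, and $\mu$ is a Lie monomial (with any bracketing) in which each of the $n+d$ variables occurs exactly once. We call these multilinear maps \emph{polynomial maps}, and their argument places \emph{slots}. Permuting the slots of a polynomial map, fixing the entries of some but not all slots, or substituting a polynomial map into a slot gives a polynomial map. If $f\in\mathcal P_n$ and $g\in G$, then $f(x_1,\dots,x_n)^g=f^g(x_1^g,\dots,x_n^g)$, where $f^g\in\mathcal P_n$ is obtained by applying $g$ to the parameters.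

We say that $L$ satisfies $\operatorname{Sym}(r)$ if
\[
\sum_{\sigma\in S_r}f(x_{\sigma(1)},\dots,x_{\sigma(r)})=0\qquad\text{for all }f\in\mathcal P_r,\ x_1,\dots,x_r\in L .
\]
Then for $f\in\mathcal P_n$ with $n\ge r$, summing over all placements of $r$ elements in any $r$ chosen slots, the other entries being fixed, gives $0$. This is much stronger than the linearized Engel identity, in which the symmetrized letters are consecutive in a left-normed bracket. It is the only consequence of the hypothesis of Proposition~\ref{prop:principal} that we need.

\begin{lemma}\label{lem:sym}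
If $\gamma_{k+1}(I_x)=0$ for all $x\in L$, then $L$ satisfies $\operatorname{Sym}(k+1)$.
\end{lemma}

\begin{proof}
Let $I=I_x$ and $\gamma_0(I)=L$. Since each $\gamma_a(I)$ is an ideal of $L$, we have $[\gamma_a(I),\gamma_b(I)]\subseteq\gamma_{a+b}(I)$ for all $a,b\ge0$. By induction on the degree, a monomial with $a$ entries in $I$ takes its value in $\gamma_a(I)$. So $f(x,\dots,x)=0$ for $f\in\mathcal P_{k+1}$, and Lemma~\ref{lem:lin} applies.
\end{proof}

\begin{proposition}\label{prop:nosym}
A $G$-simple algebra satisfies $\operatorname{Sym}(r)$ for no $r\ge1$.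
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:principal}, assuming Proposition~\ref{prop:nosym}]
Suppose $L$ is not nilpotent and take $P/J$ as in Lemma~\ref{lem:section}. The ideal of $P/J$ generated by $x+J$ lies in the image of $I_x\cap P$, so it has class at most $k$. By Lemma~\ref{lem:sym}, $P/J$ satisfies $\operatorname{Sym}(k+1)$, contrary to Proposition~\ref{prop:nosym}.
\end{proof}

For the rest of this section, $(L,G)$ is a $G$-simple algebra that satisfies some $\operatorname{Sym}(r)$, and we seek a contradiction. The identity map lies in $\mathcal P_1$ and $L\ne0$, so $\operatorname{Sym}(1)$ fails. Taking $r$ minimal and $\kappa=r-1\ge1$, we have: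
\[
\operatorname{Sym}(\kappa)\text{ fails and }\operatorname{Sym}(\kappa+1)\text{ holds.}
\]

\begin{example}[The case $\kappa=1$]\label{ex:kappa1}
Here $\chi(x,y)=-\chi(y,x)$ for every $\chi\in\mathcal P_2$. Let $\varphi,u\in\mathcal P_1$. Applying this rule to $\chi_1(x,y)=[\varphi(x),u(y)]$ and then to $\chi_0(x,y)=[x,u(y)]$ gives
\[
[\varphi(x),u(y)]=-[\varphi(y),u(x)]=[x,u(\varphi(y))].
\]
So $\varphi$ can be moved from $x$ to the inside of $u$. The left side depends only on the value $u(y)$; since $Z(L)=0$, so does $u(\varphi(y))$. Write $[a,c]$ as the value of the identity map at $[a,c]$ and as the value of $u=[\,\cdot\,,c]$ at $a$. We get $\varphi([a,c])=[\varphi(a),c]$, so $\varphi\in\Gamma$. Take $\varphi=[\,\cdot\,,z]$ with $z\ne0$. It is nonzero as $Z(L)=0$, and nilpotent by (LN) and Lemma~\ref{lem:finite}(b). This contradicts Lemma~\ref{lem:centroid}.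
\end{example}

For general $\kappa$ the role of the maps $u$ is played by symmetrized maps. Let $\mathcal S$ be the vector space of all
\[
U(y_1,\dots,y_\kappa)=\sum_{\sigma\in S_\kappa}u(y_{\sigma(1)},\dots,y_{\sigma(\kappa)}),\qquad u\in\mathcal P_\kappa .
\]
These maps are symmetric and lie in $\mathcal P_\kappa$, and $\mathcal S\neq0$ because $\operatorname{Sym}(\kappa)$ fails. If $U\in\mathcal S$ and $z\in L$, then $[U,z]\colon y\mapsto[U(y),z]$ is in $\mathcal S$. So the span of all values $U(y)$, with $U\in\mathcal S$ and $y\in L^\kappa$, is a nonzero invariant ideal. Using also $L=[L,L]$, we get: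
\begin{equation}\label{eq:span}
L\text{ is spanned by the values }U(y),\text{ and also by the values }[U(y),z].
\end{equation}
For $\varphi\in\mathcal P_1$ and $y\in L^\kappa$ let $y^{(i)}$ be the tuple $y$ with $y_i$ replaced by $\varphi(y_i)$, and put
\[
T_\varphi U(y)=\sum_{i=1}^\kappa U(y^{(i)}).
\]
The model is linear algebra: if $U$ is an alternating $\kappa$-linear form on a space of dimension $\kappa$, where every alternating form in $\kappa+1$ variables vanishes, then $\sum_iU(y^{(i)})=\operatorname{tr}(\varphi)\,U(y)$. In our symmetric setting we show that $T_\varphi U(y)=\theta U(y)$ for a ``scalar'' $\theta\in\Gamma$ that depends only on $\varphi$.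

\subsection{The exchange lemma}

The rule $\chi(x,y)=-\chi(y,x)$ of Example~\ref{ex:kappa1} is replaced by the following lemma. The slots are split into $\kappa$ front slots and $b$ back slots, and we compare the placements in which all the letters of a set $Y$ are at the back with those in which they are all at the front. The identity $\operatorname{Sym}(\kappa+1)$ lets us move them one at a time, each at the cost of a sign.

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $b\ge0$ and $\chi\in\mathcal P_{\kappa+b}$. Let $\Lambda=X\sqcup Y$ be an index set with $|X|=\kappa$ and $|Y|=b$, and let $\ell_\lambda\in L$ for $\lambda\in\Lambda$. For $T\subseteq Y$ put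
\[
\psi_T=\sum_\beta\chi(\ell_{\beta(1)},\dots,\ell_{\beta(\kappa+b)}),
\]
the sum over all bijections $\beta\colon[\kappa+b]\to\Lambda$ with $\beta([\kappa])\cap Y=T$. Then $\psi_Y=(-1)^b\psi_\emptyset$.
\end{lemma}

\begin{proof}
It suffices to show $\psi_S+\psi_{S\cup\{y\}}=0$ for $y\in Y$ and $S\subseteq Y'=Y\setminus\{y\}$; then we pass from $\emptyset$ to $Y$ in $b$ steps. The sum $\psi_S+\psi_{S\cup\{y\}}$ runs over all $\beta$ with $\beta([\kappa])\cap Y'=S$. This condition depends only on the slots occupied by the letters of $Y'$. Group the bijections by the restriction of $\beta^{-1}$ to $Y'$. Within a group, the $\kappa+1$ letters of $X\cup\{y\}$ fill the remaining $\kappa+b-(b-1)=\kappa+1$ slots in all possible ways, so the group sums to $0$ by $\operatorname{Sym}(\kappa+1)$.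
\end{proof}

In $\psi_\emptyset$ the letters of $X$ fill the front slots and those of $Y$ the back slots, each in all orders. The first application generalizes the computation of Example~\ref{ex:kappa1}. For $h\in\mathcal P_{\kappa+1}$ write $H(x;v)=\sum_{\sigma\in S_\kappa}h(x_{\sigma(1)},\dots,x_{\sigma(\kappa)},v)$.

\begin{lemma}\label{lem:T}
For $h\in\mathcal P_{\kappa+1}$, $U\in\mathcal S$, $\varphi\in\mathcal P_1$ and $x,y\in L^\kappa$,
\[
H\bigl(x;T_\varphi U(y)\bigr)=\sum_{j=1}^\kappa H\bigl(x^{(j)};U(y)\bigr).
\]
\end{lemma}

\begin{proof}
Let $U$ be the symmetrization of $u$ and $\Omega(x\,|\,y)=H(x;U(y))$. Apply Lemma~\ref{lem:exchange} with $b=\kappa$, letters $x$ for $X$ and $y$ for $Y$. As $|Y|=\kappa$, in $\psi_Y$ the letters $y$ fill the front and the letters $x$ the back. For $\chi_0(s,t)=h(s,u(t))$ with $s,t\in L^\kappa$, we have $\psi_\emptyset=\Omega(x\,|\,y)$ and $\psi_Y=\Omega(y\,|\,x)$, so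
\begin{equation}\label{eq:omega}
\Omega(y\,|\,x)=(-1)^\kappa\,\Omega(x\,|\,y)\qquad\text{for all }x,y\in L^\kappa.
\end{equation}
Now take $\chi_1(s,t)=\sum_{r=1}^\kappa\chi_0(s^{(r)},t)\in\mathcal P_{2\kappa}$. For a fixed placement of the letters, summing over the front slot $r$ in which $\varphi$ is applied is the same as summing over the front letter to which it is applied. So $\psi_\emptyset=\sum_j\Omega(x^{(j)}\,|\,y)$ and $\psi_Y=\sum_i\Omega(y^{(i)}\,|\,x)$. By the exchange lemma and \eqref{eq:omega},
\[
(-1)^\kappa\sum_j\Omega(x^{(j)}\,|\,y)=\sum_i\Omega(y^{(i)}\,|\,x)=(-1)^\kappa\sum_i\Omega(x\,|\,y^{(i)}),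
\]
and $\sum_i\Omega(x\,|\,y^{(i)})=H(x;T_\varphi U(y))$ by linearity in the last slot.
\end{proof}

A trace may vanish, and nilpotence of $\varphi$ must still be transferred to $\theta$. For $\varphi$ of a special form, the sum $T_\varphi U(y)$ collapses to a single term, which settles both points.

\begin{lemma}\label{lem:K}
Let $F,U\in\mathcal S$, let $b=(b_2,\dots,b_\kappa)$ be a tuple in $L$, and let $\varphi(z)=F(z,b_2,\dots,b_\kappa)$. Then for $y\in L^\kappa$,
\[
T_\varphi U(y)=(-1)^{\kappa-1}\,U\bigl(F(y),b_2,\dots,b_\kappa\bigr).
\]
\end{lemma}

\begin{proof}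
Let $F,U$ be the symmetrizations of $f,u$. For $s\in L^\kappa$ and $t\in L^{\kappa-1}$ let
\[
\chi(s,t)=\sum_{r=1}^\kappa u\bigl(t_1,\dots,t_{r-1},f(s),t_r,\dots,t_{\kappa-1}\bigr)\in\mathcal P_{2\kappa-1}.
\]
Summing $\chi$ over all orders of $s$ and all orders of $t$ gives $U(F(s),t)$: the sum over the orders of $s$ turns $f$ into $F$, and the sum over $r$ and the orders of $t$ runs through all placements of $F(s),t_1,\dots,t_{\kappa-1}$ in the slots of $u$. Apply Lemma~\ref{lem:exchange} with letters $y$ for $X$ and $b_2,\dots,b_\kappa$ for $Y$. Then $\psi_\emptyset=U(F(y),b)$. In $\psi_Y$ the front holds $b_2,\dots,b_\kappa$ and one letter $y_i$, so by the symmetry of $F$ and $U$,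
\[
\psi_Y=\sum_iU\bigl(F(y_i,b),(y_l)_{l\neq i}\bigr)=\sum_iU(y^{(i)})=T_\varphi U(y).\qedhere
\]
\end{proof}

\subsection{A nilpotent element of the centroid}

\begin{lemma}\label{lem:theta}
For every $\varphi\in\mathcal P_1$ there is $\theta\in\Gamma$ with $\theta U(y)=T_\varphi U(y)$ for all $U\in\mathcal S$ and $y\in L^\kappa$.
\end{lemma}

\begin{proof}
The maps $H$ serve as test functions, and we first show that they detect every nonzero element. Let
\[
K=\{v\in L:\ H(x;v)=0\text{ for all }h\in\mathcal P_{\kappa+1},\ x\in L^\kappa\}.
\]
This subspace is $G$-invariant because $\mathcal P_{\kappa+1}$ is. It is an ideal, since $(x,v)\mapsto h(x,[v,z])$ is in $\mathcal P_{\kappa+1}$ for fixed $z$. It is proper: choose a value $U(x)\ne0$, with $U$ the symmetrization of $u$, and $v$ with $[U(x),v]\ne0$, which exists as $Z(L)=0$; then $h(x,v)=[u(x),v]$ shows $v\notin K$. Hence $K=0$.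

By \eqref{eq:span}, and because $\mathcal S$ is closed under scalars, every element of $L$ is a finite sum $\sum_\alpha U_\alpha(y_\alpha)$. Define $\theta$ of it to be $\sum_\alpha T_\varphi U_\alpha(y_\alpha)$. To see that this is well defined, suppose $\sum_\alpha U_\alpha(y_\alpha)=0$ and let $v'=\sum_\alpha T_\varphi U_\alpha(y_\alpha)$. By Lemma~\ref{lem:T},
\[
H(x;v')=\sum_jH\Bigl(x^{(j)};\sum_\alpha U_\alpha(y_\alpha)\Bigr)=0
\]
for all $h$ and $x$, so $v'\in K=0$. The map $\theta$ is linear because $T_\varphi U$ is linear in $U$. Finally, $[U,z]\in\mathcal S$ gives $\theta[U(y),z]=\sum_i[U(y^{(i)}),z]=[\theta U(y),z]$, and the values $U(y)$ span $L$. So $\theta\in\Gamma$.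
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nosym}]
Since $\mathcal S\neq0$, there are $U_0\in\mathcal S$ and $v,b_2,\dots,b_\kappa\in L$ with $U_0(v,b_2,\dots,b_\kappa)\ne0$. By the second half of \eqref{eq:span} and linearity in $v$, we may take $v=F(y_0)$ with $F=[F_0,c]$, where $F_0\in\mathcal S$, $c\in L$, $y_0\in L^\kappa$. Let $\varphi(z)=F(z,b_2,\dots,b_\kappa)$, let $\theta$ be given by Lemma~\ref{lem:theta}, and let $\varepsilon=(-1)^{\kappa-1}$. By Lemma~\ref{lem:K}, $\theta U_0(y_0)=\varepsilon U_0(F(y_0),b)\ne0$, so $\theta\neq0$.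

We show that $\theta$ is nilpotent. Let $U\in\mathcal S$ and $y\in L^\kappa$, and put $z_1=F(y)$, $z_{m+1}=F(z_m,b)$. Applying Lemma~\ref{lem:K} to the tuple $y$ and then to the tuples $(z_m,b)$ gives
\[
\theta^mU(y)=\varepsilon^mU(z_m,b)\qquad(m\ge1).
\]
Let $B$ be the subalgebra generated by the entries of $y$ and $b$, by $c$, and by the finitely many parameters of $F_0$. Then $z_m\in\gamma_m(B)$ by induction: $z_1\in B$, and if $z_m\in\gamma_m(B)$, then $F_0(z_m,b)$ lies in the ideal $\gamma_m(B)$ of $B$, so $z_{m+1}=[F_0(z_m,b),c]\in\gamma_{m+1}(B)$. This is why $F$ was chosen with an outer bracket. The number $q$ of generators of $B$ does not depend on $y$. By (LN) and Lemma~\ref{lem:finite}(b), the class of a subalgebra generated by $q$ elements is bounded. So there is $m$, independent of $U$ and $y$, with $z_m=0$, and $\theta^m=0$ by \eqref{eq:span}. This contradicts Lemma~\ref{lem:centroid}.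
\end{proof}

\section{Induction on the degree of a symmetric identity}\label{sec:induction}

An admissible triple $(E,W,G)$ satisfies $(\Sigma_e)$, for $e\ge1$, if
\[
\sum_{\sigma\in S_e}wx_{\sigma(1)}\cdots x_{\sigma(e)}=0\qquad\text{for all }w\in W,\ x_1,\dots,x_e\in E .
\]
Every admissible triple satisfies some $(\Sigma_e)$. Indeed, by (LN) each $(w,x)$ has a least $j$ with $wx^j=0$; by Lemma~\ref{lem:finite}(b) there is $e\geq1$ with $wx^e=0$ for all $w,x$; and Lemma~\ref{lem:lin} applies. The identity passes to the sections in Lemma~\ref{lem:finite}(d). We prove Theorem~\ref{thm:module} by induction on $e$. For $e=1$ the identity says $WE=0$. From now on $e\ge2$, and the theorem is assumed for all admissible triples satisfying $(\Sigma_{e-1})$.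

To use Proposition~\ref{prop:principal} we need principal ideals that act nilpotently, while (LN) only concerns finitely generated subalgebras. The bridge is the annihilator
\[
X_u=\{x\in E:\ ux=0\}\qquad(u\in W),
\]
a subalgebra of $E$. For $e=2$ it is an ideal: if $x\in X_u$ and $y\in E$, then $uyx=-uxy=0$, so $u[y,x]=0$. Thus for $e=2$ an element that kills $u$ does so together with the ideal it generates. In general this holds for elements deep enough in the lower central series of $X_u$. As before, $I_c$ is the ideal of $E$ generated by $c$.

\begin{lemma}\label{lem:ann}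
Let $(E,W,G)$ be an admissible triple satisfying $(\Sigma_e)$. There is $M\ge1$ such that
\begin{equation}\label{eq:star}
uI_c=0\qquad\text{for all }u\in W\text{ and }c\in\gamma_M(X_u).
\end{equation}
\end{lemma}

\begin{proof}
Fix $u$ and let $X=X_u$. For $y\in E$ and $x\in X$,
\begin{equation}\label{eq:uyx}
uyx=u[y,x]+uxy=u[y,x].
\end{equation}
So the subspace $uE=\{uy:y\in E\}$ is an $X$-module, and $(X,uE,G_u)$ is admissible by Lemma~\ref{lem:finite}(c),(d). It satisfies $(\Sigma_{e-1})$: apply $(\Sigma_e)$ to $u$ and $y,x_1,\dots,x_{e-1}$ with $x_i\in X$. The words that begin with some $x_i$ kill $u$, and what remains is $\sum_{\tau\in S_{e-1}}(uy)x_{\tau(1)}\cdots x_{\tau(e-1)}=0$. This is the step that requires modules: even if $W$ is the adjoint module of $E$, the space $uE$ need not be the adjoint module of $X$.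

By the induction hypothesis $(uE)X^N=0$ for some $N\ge1$. Repeated use of \eqref{eq:uyx} gives $u[y,x_1,\dots,x_N]=uyx_1\cdots x_N=0$, that is,
\[
[y,x_1,\dots,x_N]\in X\qquad(y\in E,\ x_i\in X).
\]
Let $m\ge N$, $x_1,\dots,x_m\in X$ and $y\in E$. The element $[y,[x_1,\dots,x_m]]$ is a combination of the brackets $[y,x_{\sigma(1)},\dots,x_{\sigma(m)}]$. In each of them the first $N$ steps give an element of $X$, and the remaining $m-N$ steps give an element of $\gamma_{m-N+1}(X)$. Hence
\[
[E,\gamma_m(X)]\subseteq\gamma_{m-N+1}(X)\qquad(m\ge N).
\]
We lose $N-1$ levels, but the loss disappears where the series is constant. The $\gamma_m(X)$ are $G_u$-invariant, so there is a least $m_0(u)$ such that $\gamma_m(X)$ equals a fixed subalgebra $P_u$ for all $m\ge m_0(u)$. Taking $m=m_0(u)+N$ gives $[E,P_u]\subseteq P_u$. So $P_u$ is an ideal of $E$ contained in $X_u$. Since $X_{u^g}=(X_u)^g$, the number $m_0(u)$ is constant on $G$-orbits, and we can choose $M\ge m_0(u)$ for all $u$. If $c\in\gamma_M(X_u)=P_u$, then $I_c\subseteq P_u\subseteq X_u$.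
\end{proof}

If \eqref{eq:star} holds for $M$, it holds for every larger $M$, because the lower central series descends.

\begin{proof}[Proof of Theorem~\ref{thm:module}]
Let $(E,W,G)$ satisfy $(\Sigma_e)$. The set of $x\in E$ with $Wx=0$ is a $G$-invariant ideal. By Lemma~\ref{lem:finite}(d) we may factor it out, so we assume that $E$ acts faithfully.

Let $a\in\gamma_M(B)$ for a finitely generated subalgebra $B$. Lemma~\ref{lem:ann} shows that $I_a$ kills the vectors killed by $B$. An arbitrary vector is killed by $B$ only after several steps, so we apply the lemma repeatedly, in quotients of $W$ adapted to $a$.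

\emph{The filtration.} For $a\in E$ and $i\ge0$ put
\[
W_a^{(i)}=\{w\in W:\ wc_1\cdots c_i=0\text{ for all }c_1,\dots,c_i\in I_a\},\qquad W_a^{(0)}=0 .
\]
These subspaces ascend with $i$, and $w\in W_a^{(i+1)}$ if and only if $wI_a\subseteq W_a^{(i)}$. They are $E$-submodules: for $w\in W_a^{(i)}$ and $x\in E$, formula \eqref{eq:move} expresses $wxc_1\cdots c_i$ through $wc_1\cdots c_ix$ and the terms $wc_1\cdots[c_l,x]\cdots c_i$, which all vanish as $[c_l,x]\in I_a$. An element $g\in G$ carries $I_a$ to $I_{a^g}$ and $W_a^{(i)}$ to $W_{a^g}^{(i)}$. In particular the chain is $G_a$-invariant, so it stabilizes, at an index that is constant on the $G$-orbit of $a$. Hence there is $k\ge1$ with $W_a^{(i)}=W_a^{(k)}$ for all $i\ge k$ and all $a\in E$.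

\emph{A uniform constant.} Each $(E,W/W_a^{(i)},G_a)$ is an admissible triple with $(\Sigma_e)$. Let $M_{a,i}$ be the least integer for which \eqref{eq:star} holds in it. Condition \eqref{eq:star} does not mention the group, and $g\in G$ transports it from $W/W_a^{(i)}$ to $W/W_{a^g}^{(i)}$, so $M_{a,i}=M_{a^g,i}$. Also $M_{a,i}=M_{a,k}$ for $i\ge k$. So the $M_{a,i}$ take finitely many values. Let $M$ be their maximum; then \eqref{eq:star} holds with this $M$ in every $W/W_a^{(i)}$.

\emph{Claim: $WI_a^{\,k}=0$ for every $a\in\gamma_M(E)$.} The element $a$ is a finite combination of brackets of length $M$, so $a\in\gamma_M(B)$ for a finitely generated subalgebra $B$. Let $v\in W$. By (LN) there is $j$ with $vb_1\cdots b_j=0$ for all $b_i\in B$. We show by induction on $t=0,\dots,j$ that $vb_1\cdots b_{j-t}\in W_a^{(t)}$ for all $b_i\in B$. The case $t=0$ is the choice of $j$. Suppose the statement holds for some $t<j$, let $v'=vb_1\cdots b_{j-t-1}$, and let $\bar u$ be the image of $v'$ in $W/W_a^{(t)}$. Then $v'B\subseteq W_a^{(t)}$, so $B\subseteq X_{\bar u}$ and $a\in\gamma_M(X_{\bar u})$. By \eqref{eq:star},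 $\bar uI_a=0$, that is, $v'\in W_a^{(t+1)}$. For $t=j$ we get $v\in W_a^{(j)}\subseteq W_a^{(k)}$. The number $j$ depends on $v$ and $B$, but $k$ does not, and the claim follows.

\emph{Conclusion.} Let $D=\gamma_M(E)$, a $G$-invariant ideal. By Lemma~\ref{lem:finite}(e), $(D,G)$ is an admissible algebra; here we use that finitely generated subalgebras of $E$ are nilpotent. For $a\in D$, a bracket of $k$ elements of $I_a$ acts on $W$ as a combination of products of $k$ elements of $I_a$, hence as $0$ by the claim. As the action is faithful, $\gamma_k(I_a)=0$. The ideal of $D$ generated by $a$ lies in $I_a$, so Proposition~\ref{prop:principal} shows that $D$ is nilpotent. Since $E/D$ is nilpotent too, $E$ is solvable, and Corollary~\ref{cor:solvable} shows that $E$ acts nilpotently on $W$. This completes the induction.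
\end{proof}

\begin{thebibliography}{9}

\bibitem{dElbee}
Christian d'Elb\'ee, \emph{Lie methods for countably categorical Engel groups: the Wilson conjecture for 4-Engel 5-groups}, arXiv:2608.15664 (2026).

\bibitem{Zel92}
E. Zelmanov, \emph{Nil rings and periodic groups}, KMS Lecture Notes, 1992.

\bibitem{Zel17}
E. Zelmanov, \emph{Lie algebras and torsion groups with identity}, J. Comb. Algebra 1 (2017).

\end{thebibliography}
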